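# Ultrafilter limits of $\omega$-covers: $\delta_p$ for all $p$ against $\gamma_p$ for all $p$

## The independence theorem

Let $X$ be a set of real numbers. Consider the implication

$$\text{if } X \text{ satisfies } \delta_p \text{ for every ultrafilter } p,\ \text{ then } X \text{ satisfies } \gamma_p \text{ for every ultrafilter } p. \qquad (1)$$

Whether (1) holds for all $X$ is a problem from Boaz Tsaban, "Selection principles in mathematics: A milestone of open problems", arXiv:math/0312182 (2003). All words in the statements below are explained right after them.

**Main Theorem.** The statement "(1) holds for every set $X$ of reals" is independent of ZFC. It fails whenever $\mathfrak p=\mathfrak c$ (in particular under CH or MA), and if ZFC is consistent, then it holds in some model of ZFC. In detail, the following Theorems A, B and C hold.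

**Theorem A** ($\mathfrak p=\mathfrak c$)**.** There is $X\subseteq P(\omega)$ such that:

* (A1) For every open $\omega$-cover $\mathcal U$ of $X$ there are $U_{k,l}\in\mathcal U$ ($k,l\in\omega$) such that for *every* ultrafilter $q$, $X=q\text{-}\lim_k\bigl(q\text{-}\lim_l U_{k,l}\bigr)$. In particular $X$ satisfies $\delta_q$ for all $q$.
* (A2) There is an ultrafilter $p$ such that $X$ does not satisfy $\gamma_p$.
* (A3) There is an open $\omega$-cover $\mathcal V$ of $X$ such that $X\notin L(\mathcal V)$, where $L$ denotes closure under $\mathrm{Lim}\,X_n=\bigcup_m\bigcap_{n\ge m}X_n$.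

**Theorem B** (ZFC)**.** If $s$ is a selective ultrafilter and $X$ satisfies $\delta_s$, then $X$ has strong measure zero.

**Theorem C.** If ZFC is consistent, so is ZFC + "every $X$ satisfying $\delta_p$ for each ultrafilter $p$ is countable, hence satisfies $\gamma_p$ for each $p$".

Part (A3) is not needed for the independence, but we shall see that it explains why (A1) has to be proved the way it is. Theorem B is the bridge to Theorem C.

## Covers, limits along an ultrafilter, and the two properties

We write $\omega=\mathbb N=\{0,1,\dots\}$ and $m=\{0,\dots,m-1\}$. An *ultrafilter* is always a nonprincipal ultrafilter on $\omega$; so it contains all cofinite sets. $P(\omega)$ is identified with $2^\omega$, that is, with the Cantor set in $\mathbb R$; so a subspace of $P(\omega)$ is a set of reals. A basic open set of $P(\omega)$ is $\{x:x\cap g=a\}$ with $g\in\omega$ and $a\subseteq g$. $\mathrm{Fin}$ is the set of finite subsets of $\omega$, and $\subseteq^*$ is inclusion modulo finite sets.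

**Definition ($\omega$-cover).** An open cover $\mathcal U$ of $X$ is an $\omega$-cover if $X\notin\mathcal U$ and every finite subset of $X$ is contained in some member of $\mathcal U$.

For example, the intervals $(-n,n)$, $n\geq 1$, form an $\omega$-cover of $\mathbb R$.

**Definition ($p$-limit).** For an ultrafilter $p$ and subsets $X_n$ of $X$,
$$p\text{-}\lim X_n=\bigcup_{A\in p}\bigcap_{n\in A}X_n=\{x\in X:\{n:x\in X_n\}\in p\}.\qquad(2)$$

The second equality is immediate: if $x\in\bigcap_{n\in A}X_n$ with $A\in p$, then $\{n:x\in X_n\}\supseteq A$ is in $p$; conversely use $A=\{n:x\in X_n\}$. As a small example, let $X=P(\omega)$ and $X_n=\{x:n\in x\}$. Then $\{n:x\in X_n\}=x$, so $p\text{-}\lim X_n=p$. A single limit of clopen sets already produces the ultrafilter itself.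

**Definition ($L_p$ and $\delta_p$).** $L_p(\mathcal F)$ is the smallest family of subsets of $X$ that contains $\mathcal F$ and contains $p\text{-}\lim X_n$ whenever all $X_n$ belong to it. $X$ satisfies $\delta_p$ if $X\in L_p(\mathcal U)$ for each open $\omega$-cover $\mathcal U$ of $X$.

**Definition ($\gamma_p$).** An open cover is a $\gamma_p$-cover if it can be enumerated as $\langle U_n:n\in\omega\rangle$ so that $\{n:x\in U_n\}\in p$ for all $x\in X$. $X$ satisfies $\gamma_p$ if every open $\omega$-cover of $X$ contains a subfamily which is an open $\gamma_p$-cover.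

"Enumerated" may be read with or without repetitions: our counterexamples defeat all enumerations, and the enumerations we produce will be injective. By (2), a $\gamma_p$-cover is one with $p\text{-}\lim U_n=X$. So $\gamma_p$ says that one limit suffices to reach $X$ from $\mathcal U$, and $\delta_p$ says that some countable iteration of limits suffices. Hence $\gamma_p$ implies $\delta_p$, and (1) asks whether iterating the limit gains anything, uniformly in $p$.

**Definition ($\mathfrak p$).** $\mathfrak p$ is the least cardinality of a family of subsets of a countable set, all of whose finite subfamilies have infinite intersection, with no infinite pseudo-intersection (a *pseudo-intersection* is a set that is $\subseteq^*$ every member of the family).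

A countable family $\{A_n\}$ of this kind has an infinite pseudo-intersection: pick distinct points $a_n\in A_0\cap\dots\cap A_n$. So $\mathfrak p\ge\aleph_1$. An ultrafilter has no infinite pseudo-intersection $B$: split $B$ into infinite halves $B_0,B_1$; one of $B_0$ and $\omega\setminus B_0$ is in the ultrafilter, and $B$ is $\subseteq^*$ neither. So $\mathfrak p\le\mathfrak c$. Thus CH gives $\mathfrak p=\mathfrak c$; that MA gives it too is a textbook theorem.

## Finite and countable sets

**Proposition 1.** Every countable $X$ satisfies $\gamma_p$ for every ultrafilter $p$.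

*Proof.* If $X$ is finite, it has no $\omega$-covers: the finite subset $X$ of $X$ would lie in a member, which would be $X$ itself. Let $X=\{x_n:n\in\omega\}$ be infinite and let $\mathcal U$ be an open $\omega$-cover. Choose recursively $U_n\in\mathcal U$ containing $\{x_0,\dots,x_n\}\cup\{y_i:i<n\}$, and then $y_n\in X\setminus U_n$. For $i<n$ we have $y_i\in U_n\setminus U_i$, so the $U_n$ are distinct. For each $x\in X$ the set $\{n:x\in U_n\}$ is cofinite. So $\{U_n:n\in\omega\}$ is a $\gamma_p$-cover for every ultrafilter $p$. $\square$

So a counterexample to (1) must be uncountable, and (1) holds in any model where "$\delta_p$ for all $p$" forces countability. That is the plan for Theorem C. We turn to Theorem A first.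

## Hitting families and the cover by the sets $V_n$

To refute $\gamma_p$ we use one fixed cover. For $X\subseteq P(\omega)$ put
$$V_n=\{x\in X:n\notin x\},\qquad \mathcal V=\{V_n:n\in\omega\}.$$
Each $V_n$ is clopen in $X$.

**Definition ($\omega$-hitting).** $X\subseteq P(\omega)$ is $\omega$-hitting if for every sequence $\langle A_n:n\in\omega\rangle$ of infinite subsets of $\omega$ there is $x\in X$ such that $x\cap A_n$ is infinite for all $n$.

For example, the family of all sets of asymptotic density zero is $\omega$-hitting: run through a list of $\omega$ in which each $n$ occurs infinitely often, and at step $i$ put into $x$ a new point of the current $A_n$ that is $\ge2^i$. The family $\mathrm{Fin}$ is not $\omega$-hitting.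

**Lemma 2** ($\mathfrak p=\mathfrak c$)**.** Let $X\subseteq P(\omega)$ be $\omega$-hitting, contain all singletons $\{n\}$, and be such that $\bigcup G\ne\omega$ for every finite $G\subseteq X$. Then $\mathcal V$ is an open $\omega$-cover of $X$, and there is an ultrafilter $p$ such that no subfamily of $\mathcal V$ is a $\gamma_p$-cover.

*Proof.* We have $V_n\ne X$ since $\{n\}\in X\setminus V_n$. If $G\subseteq X$ is finite and $n\notin\bigcup G$, then $G\subseteq V_n$. So $\mathcal V$ is an $\omega$-cover.

The ultrafilter must defeat every way of enumerating a subfamily of $\mathcal V$, and such an enumeration is $\langle V_{f(n)}:n\in\omega\rangle$ for some $f\in\omega^\omega$. Let $\langle f_\xi:\xi<\mathfrak c\rangle$ enumerate $\omega^\omega$. We construct a $\subseteq^*$-decreasing sequence $\langle B_\xi:\xi<\mathfrak c\rangle$ of infinite subsets of $\omega$ such that for each $\xi$, either $f_\xi$ is constant on $B_\xi$, or $f_\xi[B_\xi]\subseteq x$ for some $x\in X$.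

At stage $\xi$, finite subfamilies of $\{B_\eta:\eta<\xi\}$ have infinite intersection, and $|\xi|<\mathfrak c=\mathfrak p$; let $B$ be an infinite pseudo-intersection ($B=\omega$ if $\xi=0$). If $f_\xi$ is constant on an infinite subset of $B$, let $B_\xi$ be such a subset. Otherwise $f_\xi{\restriction}B$ is finite-to-one, so $f_\xi$ is injective on some infinite $B'\subseteq B$. Then $f_\xi[B']$ is infinite, and $\omega$-hitting, applied to the sequence with constant value $f_\xi[B']$, gives $x\in X$ with $x\cap f_\xi[B']$ infinite. Let $B_\xi=B'\cap f_\xi^{-1}[x]$.

Let $p$ be an ultrafilter containing all $B_\xi$ and all cofinite sets. Suppose $\langle V_{f(n)}:n\in\omega\rangle$ enumerates a subfamily of $\mathcal V$ with $\{n:x\in V_{f(n)}\}=\{n:f(n)\notin x\}\in p$ for all $x\in X$. Let $f=f_\xi$. If $f$ is constantly $j$ on $B_\xi$, take $x=\{j\}\in X$; otherwise take $x\in X$ with $f[B_\xi]\subseteq x$. In both cases $\{n:f(n)\notin x\}\cap B_\xi=\emptyset$, although both sets are in $p$. This is a contradiction. $\square$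

So for Theorem A we need a set $X$ as in Lemma 2 that nevertheless satisfies $\delta_q$ for all $q$.

## Where ordinary limits stop

Here is a sensible way to get $\delta_q$ for all $q$ at once: avoid ultrafilters and use $\mathrm{Lim}\,X_n=\bigcup_m\bigcap_{n\ge m}X_n$. Indeed, *if $X\in L(\mathcal U)$, then $X\in L_q(\mathcal U)$ for every $q$.* To check this, consider all $Y\subseteq X$ that are contained in some $Y'\in L_q(\mathcal U)$. This family contains $\mathcal U$, and it is closed under $\mathrm{Lim}$, because
$$\mathrm{Lim}\,Y_n\subseteq q\text{-}\lim Y_n\subseteq q\text{-}\lim Y_n'\in L_q(\mathcal U).$$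
So if $X\in L(\mathcal U)$, then $X\subseteq Y'\subseteq X$ for some $Y'\in L_q(\mathcal U)$.

The attempt is also natural because of the following mechanism. Suppose $X$ is built by recursion of length $\mathfrak c=\mathfrak p$. At a stage where a cover $\mathcal W$ is to be treated, there are fewer than $\mathfrak p$ points so far, and a pseudo-intersection argument gives members $O_m$ of $\mathcal W$ with $P(m)\subseteq O_m$ such that each existing point is in almost all $O_m$. Since $O_m$ is open, there is $g(m)>m$ such that *every $x$ with $x\cap[m,g(m))=\emptyset$ lies in $O_m$*. So a future point is in $O_m$ as soon as it misses an interval. If all future points missed almost all of the intervals, we would have $X=\mathrm{Lim}\,O_m$.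

But that is incompatible with hitting, and no iteration of $\mathrm{Lim}$ helps.

**Lemma 3.** Let $X\subseteq P(\omega)$ be $\omega$-hitting and contain all singletons. Then $X\notin L(\mathcal V)$.

*Proof.* Call $Y\subseteq X$ *of type 1* if $Y\subseteq V_n$ for some $n$. Call $Y$ *of type 2* if there is a countable nonempty family $\mathcal A$ of infinite subsets of $\omega$ such that no $x\in Y$ meets every $A\in\mathcal A$ in an infinite set. Each $V_n$ is of type 1. We show that the sets of type 1 or 2 are closed under $\mathrm{Lim}$. Let $Y_i$ ($i\in\omega$) be of type 1 or 2.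

If infinitely many $Y_i$ are of type 2, then each $x\in\mathrm{Lim}\,Y_i$ lies in almost all $Y_i$, hence in one of these. So the union of the corresponding countable families witnesses that $\mathrm{Lim}\,Y_i$ is of type 2.

Otherwise $Y_i\subseteq V_{n_i}$ for almost all $i$. If some value $n$ is attained by $n_i$ infinitely often, then each $x\in\mathrm{Lim}\,Y_i$ lies in some $Y_i$ with $n_i=n$, so $\mathrm{Lim}\,Y_i\subseteq V_n$. If not, the set $A$ of all these $n_i$ is infinite. For $x\in\mathrm{Lim}\,Y_i$ we have $n_i\notin x$ for almost all $i$, so $x\cap A$ is finite. Hence $\{A\}$ witnesses type 2.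

Thus all members of $L(\mathcal V)$ are of type 1 or 2. But $X$ is not of type 1, as $\{n\}\in X\setminus V_n$, and not of type 2, because it is $\omega$-hitting (list $\mathcal A$ as a sequence, with repetitions if needed). $\square$

So for the sets $X$ that we want, ordinary limits never suffice; and by Lemma 2, a single $p$-limit does not suffice either, for at least one $p$. What remains is to iterate genuine ultrafilter limits. One thing that every ultrafilter can do and $\mathrm{Lim}$ cannot is to choose one of two colors.

## A triangular array of intervals and two-colorings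

The plan is to index the intervals by pairs $k<l$ and to allow a future point to meet at most one interval in each row $l$. Join $l$ to $k$ by an edge if the point $x$ meets the interval number $(k,l)$. Each vertex $l$ then has at most one smaller neighbor, so the graph is a forest and has a proper coloring with two colors. Given any ultrafilter $q$, one color class is in $q$, and for $k,l$ in this class $x$ misses the interval. So $x$ is in $q\text{-}\lim_k(q\text{-}\lim_l\,\cdot\,)$. The coloring depends on $x$; the array of open sets does not.

Let $t_l=l(l-1)/2$ for $l\ge1$. Since $t_{l+1}=t_l+l$, the map $(k,l)\mapsto t_l+k$ is a bijection from $\{(k,l):k<l\}$ onto $\omega$. For an infinite $E=\{e_0<e_1<\cdots\}\subseteq\omega$ and $k<l$ put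
$$J^E_{k,l}=[e_{t_l+k},e_{t_l+k+1}),\qquad K^E_l=\bigcup_{k<l}J^E_{k,l}=[e_{t_l},e_{t_{l+1}}),\qquad E^\triangle=\{e_{t_l}:l\ge1\}\subseteq E .$$

**Definition ($E$-good).** $x\subseteq\omega$ is $E$-good if there are $c:\omega\to\{0,1\}$ and $l_0\ge1$ such that for all $k<l$ with $l\ge l_0$: $|x\cap J^E_{k,l}|\le1$, and $c(k)=c(l)$ implies $x\cap J^E_{k,l}=\emptyset$.

*Example.* Take $E=\omega$. Then $J_{k,l}=\{t_l+k\}$, the rows are $K_1=\{0\}$, $K_2=\{1,2\}$, $K_3=\{3,4,5\}$, $K_4=\{6,7,8,9\}$, and so on, and $E^\triangle=\{0,1,3,6,10,\dots\}$. The set $\{t_l:l\ge1\}$ meets exactly the $J_{0,l}$; the graph is a star with center $0$, and $c(0)=0$, $c(l)=1$ for $l\ge1$ works. The set $\{t_l+l-1:l\ge1\}$ meets exactly the $J_{l-1,l}$; the graph is a path, and $c(l)=l\bmod2$ works. Now let $\nu(l)<l$ be the exponent of $2$ in $l\ge1$, and $x=\{t_l+\nu(l):l\ge1\}$. Since $\nu$ takes every value infinitely often, $x$ meets, for every $k$, infinitely many of the $J_{k,l}$. So for no $k$ does "missing the interval" hold for almost all $l$. But $c(0)=0$, $c(l)=1-c(\nu(l))$ shows that $x$ is good. The set $x=\omega$ is not good: of three numbers $\ge l_0$,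 two have the same color.

**Lemma 4.** (a) If $|x\cap K^E_j|\le1$ for all but finitely many $j$, then $x$ is $E$-good. (b) If $E'\subseteq^*E^\triangle$ and $x$ is $E'$-good, then $x$ is $E$-good.

*Proof.* (a) This is the forest coloring. Let $|x\cap K^E_j|\le1$ for $j\ge j_0\ge1$. For each $j\ge j_0$ there is at most one $i<j$ with $x\cap J^E_{i,j}\ne\emptyset$. Put $c(j)=0$ for $j<j_0$. For $j\ge j_0$ put recursively $c(j)=1-c(i)$ if such an $i$ exists, and $c(j)=0$ otherwise. If $k<l$, $l\ge j_0$ and $x\cap J^E_{k,l}\ne\emptyset$, then $c(l)=1-c(k)\ne c(k)$. Also $|x\cap J^E_{k,l}|\le|x\cap K^E_l|\le1$. So $c$ and $j_0$ are witnesses.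

(b) This is the inheritance that will let a point chosen late be good for all earlier arrays: a whole row of the array of $E$ fits inside one interval of the array of $E'$. Let $c,l_0$ witness that $x$ is $E'$-good, and write $E'=\{e'_0<e'_1<\cdots\}$. Let $N\ge e'_{t_{l_0}}$ satisfy $E'\setminus N\subseteq E^\triangle$. Suppose $\min K^E_j\ge N$; this holds for almost all $j$. The only element of $E^\triangle$ in $K^E_j$ is $\min K^E_j=e_{t_j}$, so no element of $E'$ lies in $K^E_j\setminus\{\min K^E_j\}$. Hence $K^E_j\subseteq[e'_i,e'_{i+1})$, where $i$ is largest with $e'_i\le\min K^E_j$. Since $e'_{t_{l_0}}\le N\le\min K^E_j$, we have $i\ge t_{l_0}$, so this interval is $J^{E'}_{k,l}$ for some $k<l$ with $l\ge l_0$. Thus $|x\cap K^E_j|\le1$ for almost all $j$; apply (a). $\square$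

## The recursion under $\mathfrak p=\mathfrak c$

Assume $\mathfrak p=\mathfrak c$. Enumerate as $\langle\mathcal W_\xi:\xi<\mathfrak c\rangle$ all countable families of open subsets of $P(\omega)$, and as $\langle\mathcal A_\xi:\xi<\mathfrak c\rangle$ all sequences $\mathcal A_\xi=\langle A_{\xi,n}:n\in\omega\rangle$ of infinite subsets of $\omega$. By recursion on $\xi<\mathfrak c$ we choose infinite $E_\xi\subseteq\omega$ and $x_\xi\subseteq\omega$ so that, with $X_\xi=\mathrm{Fin}\cup\{x_\eta:\eta<\xi\}$:

* (i) $E_\xi\subseteq^*E_\eta^\triangle$ for all $\eta<\xi$, and if $E_\xi=\{e_0<e_1<\cdots\}$, then $[e_i,e_{i+1})$ has length $\ge i$ for all $i$;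
* (ii) $x_\xi$ is $E_\xi$-good, and $x_\xi\cap A_{\xi,n}$ is infinite for all $n$;
* (iii) if every finite subset of $X_\xi$ is contained in a member of $\mathcal W_\xi$, then there is $h_\xi:\{(k,l):k<l\}\to\mathcal W_\xi$ such that each $y\in X_\xi$ belongs to $h_\xi(k,l)$ for all but finitely many pairs $(k,l)$, and such that $x\in h_\xi(k,l)$ whenever $x\subseteq\omega$ and $x\cap J^{E_\xi}_{k,l}=\emptyset$.

We carry out stage $\xi$.

**Step 1: a set $D$ below all earlier $E_\eta^\triangle$.** This secures (i). If $\eta<\eta'<\xi$, then $E^\triangle_{\eta'}\subseteq E_{\eta'}\subseteq^*E^\triangle_\eta$. So finite subfamilies of $\{E^\triangle_\eta:\eta<\xi\}$ have infinite intersections. Since $|\xi|<\mathfrak p$, there is an infinite $D$ with $D\subseteq^*E^\triangle_\eta$ for all $\eta<\xi$ ($D=\omega$ if $\xi=0$). We shall take $E_\xi\subseteq D$.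

If the hypothesis of (iii) fails, choose any infinite $E_\xi\subseteq D$ satisfying the length requirement and go to Step 5. Now suppose the hypothesis of (iii) holds.

**Step 2: a sequence of members of $\mathcal W_\xi$ that captures all of $X_\xi$.** Let
$$\mathbb P=\{(m,O):m\in\omega,\ O\in\mathcal W_\xi,\ P(m)\subseteq O\},$$
a countable set. For finite $G\subseteq X_\xi$ and $m_0\in\omega$, let $\mathbb P_{G,m_0}=\{(m,O)\in\mathbb P:m\ge m_0,\ G\subseteq O\}$. It is infinite, because for every $m\ge m_0$ the finite set $G\cup P(m)\subseteq X_\xi$ is contained in some $O\in\mathcal W_\xi$. These sets are closed under finite intersections, since $\mathbb P_{G,m_0}\cap\mathbb P_{G',m_0'}=\mathbb P_{G\cup G',\max(m_0,m_0')}$, and there are fewer than $\mathfrak c=\mathfrak p$ of them. So they have an infinite pseudo-intersection $Q\subseteq\mathbb P$. As $Q\subseteq^*\mathbb P_{\emptyset,m_0}$ for every $m_0$, the set $M$ of first coordinates of elements of $Q$ is infinite. For $m\in M$ choose $O_m$ with $(m,O_m)\in Q$. As $Q\subseteq^*\mathbb P_{\{y\},0}$, each $y\in X_\xi$ lies in $O_m$ for all but finitely many $m\in M$.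

**Step 3: missing an interval suffices.** For $m\in M$ there is $g(m)>m$ with $\{x:x\cap[m,g(m))=\emptyset\}\subseteq O_m$. Indeed, for each $a\in P(m)\subseteq O_m$ choose $g_a>m$ with $\{x:x\cap g_a=a\}\subseteq O_m$, and let $g(m)=\max_ag_a$. If $x\cap[m,g(m))=\emptyset$ and $a=x\cap m$, then $x\cap g_a=a$, so $x\in O_m$.

**Step 4: the set $E_\xi$ and the array $h_\xi$.** Choose recursively $e_0\in D$, $m_i\in M$ with $m_i\ge e_i$, and $e_{i+1}\in D$ with $e_{i+1}\ge\max(g(m_i),e_i+i+1)$. Let $E_\xi=\{e_i:i\in\omega\}$ and $h_\xi(k,l)=O_{m_{t_l+k}}$. Since $m_i<g(m_i)\le e_{i+1}\le m_{i+1}$, the $m_i$ are distinct; so each $y\in X_\xi$ is in $O_{m_i}$ for almost all $i$, that is, in $h_\xi(k,l)$ for almost all pairs. If $x\cap J^{E_\xi}_{k,l}=\emptyset$ and $i=t_l+k$, then $[m_i,g(m_i))\subseteq[e_i,e_{i+1})=J^{E_\xi}_{k,l}$, so $x\in O_{m_i}=h_\xi(k,l)$ by Step 3. Thus (iii) holds, and (i) holds by the choice of $D$ and of the $e_i$.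

**Step 5: the new point.** It must be sparse and still hit the sets $A_{\xi,n}$. Run through a list of $\omega$ in which every $n$ occurs infinitely often, each time picking a point of $A_{\xi,n}$ in a $K^{E_\xi}_j$ with $j$ larger than all indices used before; this is possible since $A_{\xi,n}$ is infinite. Let $x_\xi$ be the set of the points picked. It has at most one point in each $K^{E_\xi}_j$, and $x_\xi\cap A_{\xi,n}$ is infinite for all $n$. By Lemma 4(a), $x_\xi$ is $E_\xi$-good. So (ii) holds, and the recursion is complete.

Let $X=\mathrm{Fin}\cup\{x_\xi:\xi<\mathfrak c\}$. If $\eta>\xi$, then $x_\eta$ is $E_\eta$-good and $E_\eta\subseteq^*E_\xi^\triangle$, so Lemma 4(b) applies. Together with (ii) for $\eta=\xi$: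
$$\text{if }\eta\ge\xi,\text{ then }x_\eta\text{ is }E_\xi\text{-good}.\qquad(3)$$

## Double limits reach $X$: proof of Theorem A

**Step 1: (A1).** The cover must first be recognized as one of the $\mathcal W_\xi$. Let $\mathcal U$ be an open $\omega$-cover of $X$. For each $r\ge1$, $\{U^r:U\in\mathcal U\}$ is an open cover of the second countable space $X^r$, so it has a countable subcover. The union over $r$ gives a countable $\mathcal U'\subseteq\mathcal U$ such that every finite subset of $X$ is contained in a member of $\mathcal U'$. Extending each member of $\mathcal U'$ to an open subset of $P(\omega)$ with the same trace on $X$, we get $\mathcal W_\xi$ for some $\xi$, with $\{O\cap X:O\in\mathcal W_\xi\}=\mathcal U'$. The hypothesis of (iii) holds at $\xi$. Put $U_{k,l}=h_\xi(k,l)\cap X\in\mathcal U'$ for $k<l$, and $U_{k,l}=U_{k,k+1}$ for $l\le k$.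

Let $q$ be any ultrafilter and $y\in X$. By (2) we must show $\{k:\{l:y\in U_{k,l}\}\in q\}\in q$.

If $y\in X_\xi$, then by (iii), for every $k$ we have $y\in U_{k,l}$ for almost all $l$. So the outer set is all of $\omega$.

If $y\notin X_\xi$, then $y=x_\eta$ with $\eta\ge\xi$, and $y$ is $E_\xi$-good by (3); let $c,l_0$ be witnesses. One color class $Z=c^{-1}(i)$ belongs to $q$. For $k\in Z$ and all $l\in Z$ with $l>k$ and $l\ge l_0$ we have $c(k)=c(l)$, hence $y\cap J^{E_\xi}_{k,l}=\emptyset$ and $y\in h_\xi(k,l)$ by (iii). These $l$ form a set in $q$. So $\{l:y\in U_{k,l}\}\in q$ for every $k\in Z$, and $Z\in q$.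

Thus $X=q\text{-}\lim_k(q\text{-}\lim_lU_{k,l})\in L_q(\mathcal U)$, which is (A1).

**Step 2: (A2) and (A3).** We check the hypotheses of Lemmas 2 and 3. $X$ contains all singletons. It is $\omega$-hitting by (ii), because every sequence of infinite sets is some $\mathcal A_\xi$. It remains to see that $\bigcup G\ne\omega$ for finite $G\subseteq X$. By (3) each $x_\eta\in G$ is $E_0$-good, so it has at most one point in $J^{E_0}_{k,l}$ for $l$ large. By (i), $|J^{E_0}_{k,l}|\ge t_l+k$. All $x_\eta$ are infinite, so the infinite members of $G$ are of the form $x_\eta$. Hence there is a $J^{E_0}_{k,l}$ that is disjoint from all finite sets in $G$, contains at most one point of each infinite member of $G$, and has more than $|G|$ elements. Some $n\in J^{E_0}_{k,l}$ is not in $\bigcup G$.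

By Lemma 2, $\mathcal V$ is an open $\omega$-cover of $X$ and $\gamma_p$ fails for some $p$; this is (A2). By Lemma 3, $X\notin L(\mathcal V)$; this is (A3). Theorem A is proved. $\square$

## Selective ultrafilters and strong measure zero: Theorem B

**Definition (strong measure zero).** $X\subseteq\mathbb R$ has strong measure zero (is smz) if for all $\varepsilon_n>0$ ($n\ge1$) there are intervals $I_n$ of length $\le\varepsilon_n$ (possibly degenerate or empty) covering $X$.

A countable set is smz: cover its $n$-th point by $I_n$. The interval $[0,1]$ is not: with $\varepsilon_n=2^{-n-1}$ the total length is at most $1/2$.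

**Definition (selective).** An ultrafilter $s$ is selective if every $\kappa:\omega\to\omega$ is constant or injective on a member of $s$.

For instance, $\kappa(n)=\lfloor n/2\rfloor$ is injective on the even numbers and on the odd numbers, hence on a member of any ultrafilter; selectivity demands this alternative for all $\kappa$.

To exploit $\delta_s$, a natural cover consists of unions of $k$ intervals whose length bound depends on $k$. The natural first hope is that "covered by $k$ short intervals for some $k$" is preserved by limits. This works if $k$ stays fixed along the ultrafilter. If $k_n$ varies with $n$, the limit is only covered by unions of many such sets, and this is harmless only if no $k$ is used too often. If many $n$ share the same $k_n$ while $k_n$ is not constant along the ultrafilter, we have no control over the number of intervals of the length belonging to that $k$. Selectivity excludes this: $n\mapsto k_n$ becomes constant or injective. Accordingly we use two kinds of small sets.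

*Proof of Theorem B.* **Step 1: the cover.** Suppose $X$ satisfies $\delta_s$ but is not smz, and let $\langle\varepsilon_n:n\ge1\rangle$ witness this. Replacing $\varepsilon_n$ by $\min(\varepsilon_1,\dots,\varepsilon_n)$ keeps it a witness, because covers with smaller bounds are also covers for the original bounds. So we may assume that it is nonincreasing. Let $n_k=1^2+\dots+k^2$ (with $n_0=0$) and $\delta_k=\varepsilon_{n_k}$. Call $Y\subseteq X$ *$k$-thin* ($k\ge1$) if it is covered by $k$ bounded closed intervals of length $\le\delta_k$.

$X$ is not $k$-thin for any $k$: as $k\le n_k$, the $k$ intervals could be put at positions $i=1,\dots,k$, where $\delta_k=\varepsilon_{n_k}\le\varepsilon_i$, with empty intervals at all other positions.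

Let $\mathcal W$ be the family of all sets $X\cap(I_1\cup\dots\cup I_k)$, where $k\ge1$ and the $I_i$ are open intervals of length $<\delta_k$. Each such set is $k$-thin (take closures), so $X\notin\mathcal W$. A finite subset of $X$ with at most $k$ points is covered by $k$ such intervals. So $\mathcal W$ is an open $\omega$-cover of $X$.

**Step 2: the class $\mathcal L$ of small sets.** Let $\mathcal N$ be the family of $Y\subseteq X$ such that for every $m$, $Y\subseteq\bigcup_{k\ge\max(m,1)}C_k$ for some $C_k$ with each $C_k$ $k$-thin (possibly empty). Let $\mathcal N_\sigma$ be the family of subsets of $X$ covered by countably many members of $\mathcal N$. Let $\mathcal L$ consist of all sets in $\mathcal N_\sigma$ and all sets that are $k$-thin for some $k$.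

**Step 3: $\mathcal L$ is closed under $s\text{-}\lim$.** Let $Y_n\in\mathcal L$ and $Z=s\text{-}\lim Y_n$. Note that for every $A\in s$ we have $Z\subseteq\bigcup_{n\in A}Y_n$, since for $x\in Z$ the set $\{n:x\in Y_n\}\in s$ meets $A$. If $B=\{n:Y_n\in\mathcal N_\sigma\}\in s$, then $Z\subseteq\bigcup_{n\in B}Y_n$, so $Z\in\mathcal N_\sigma$. Otherwise $\omega\setminus B\in s$, and for each $n\notin B$ we choose $k_n\ge1$ such that $Y_n$ is $k_n$-thin; put $k_n=0$ for $n\in B$. By selectivity there is a member of $s$ on which $n\mapsto k_n$ is constant or injective; intersecting it with $\omega\setminus B$ we get such a member $A\subseteq\omega\setminus B$.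

*Constant case*, $k_n=k$ on $A$. For $n\in A$ let $Y_n\subseteq\bigcup_{i<k}[a^i_n,b^i_n]$ with $0\le b^i_n-a^i_n\le\delta_k$. Let $a^i,b^i$ be the limits of $a^i_n,b^i_n$ along $s$ in the compact space $[-\infty,\infty]$. If $x\in Z$, then $\{n\in A:x\in Y_n\}\in s$ is the union of the $k$ sets $\{n\in A:x\in Y_n,\ a^i_n\le x\le b^i_n\}$, so for some $i<k$ we have $\{n\in A:a^i_n\le x\le b^i_n\}\in s$. For these $n$, $a^i_n,b^i_n\in[x-\delta_k,x+\delta_k]$. So $a^i,b^i$ are finite, $a^i\le x\le b^i$, and $b^i-a^i\le\delta_k$. Hence $Z$ is covered by those $[a^i,b^i]$ whose endpoints are finite and satisfy $0\le b^i-a^i\le\delta_k$. There are at most $k$ of them; adding degenerate intervals if necessary, $Z$ is $k$-thin.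

*Injective case.* For each $m$ only finitely many $n\in A$ have $k_n<m$, so $\{n\in A:k_n\ge m\}\in s$ and $Z\subseteq\bigcup\{Y_n:n\in A,\ k_n\ge m\}$. The $k_n$ are distinct, so we may put $C_k=Y_n$ if $k=k_n$ for an $n\in A$ with $k_n\ge m$, and $C_k=\emptyset$ for all other $k$. Hence $Z\in\mathcal N\subseteq\mathcal N_\sigma$.

**Step 4: counting intervals.** Since $\mathcal W\subseteq\mathcal L$, Step 3 and $\delta_s$ give $X\in L_s(\mathcal W)\subseteq\mathcal L$. As $X$ is not $k$-thin for any $k$, $X\in\mathcal N_\sigma$. Since $\mathcal N$ is closed under subsets and contains $\emptyset$, $X=\bigcup_{j\ge1}Y_j$ with $Y_j\in\mathcal N$. Choose $k$-thin $C^j_k$ ($k\ge j$) with $Y_j\subseteq\bigcup_{k\ge j}C^j_k$. Then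
$$X\subseteq\bigcup_{k\ge1}\ \bigcup_{1\le j\le k}C^j_k .$$
For each $k\ge1$ there are $k$ sets $C^j_k$, each covered by $k$ intervals; that makes $k^2$ intervals of length $\le\delta_k=\varepsilon_{n_k}$. List those for $k$ at the $k^2$ positions $n_{k-1}+1,\dots,n_k$. The interval at position $i\le n_k$ has length $\le\varepsilon_{n_k}\le\varepsilon_i$. This contradicts the choice of $\langle\varepsilon_n\rangle$. $\square$

## In the Mathias model every strong measure zero set is countable

By Theorem B and Proposition 1, (1) holds for all $X$ in any model that has a selective ultrafilter and in which every smz set is countable. The latter statement is the Borel Conjecture. It is known to hold in the Mathias model; we give a proof from standard facts.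

Mathias forcing consists of pairs $(u,A)$ with $u\subseteq\omega$ finite, $A\subseteq\omega$ infinite and $\max u<\min A$ (no requirement if $u=\emptyset$). The order is $(v,C)\le(u,A)$ iff $v$ end-extends $u$, $v\setminus u\subseteq A$ and $C\subseteq A$. The generic real $r=\{r(0)<r(1)<\cdots\}$ is the union of the first coordinates $u$ of the conditions in the generic filter; so $(u,A)$ forces that $u$ is an initial segment of $r$ and $r\setminus u\subseteq A$. For example, $(\{3\},\{4,6,8,\dots\})$ forces that $r(0)=3$ and that $r(1)$ is even and at least $4$.

Let $V_1=V[G_{\omega_2}]$ be the Mathias model: the extension of a model $V$ of CH by the countable support iteration of length $\omega_2$ of Mathias forcing. We use the following facts, for which see T. Bartoszyński, H. Judah, *Set Theory: On the Structure of the Real Line*, and A. Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory.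

* (F1) $\omega_1,\omega_2$ are preserved, and every set of $\le\aleph_1$ reals in $V_1$ belongs to some $V[G_\alpha]$, $\alpha<\omega_2$. For each $\alpha<\omega_2$, $V[G_{\alpha+1}]=V[G_\alpha][r]$ with $r$ a Mathias real over $V[G_\alpha]$, and $V_1$ is an extension of $V[G_{\alpha+1}]$ by a countable support iteration of Mathias forcing.
* (F2) Countable support iterations of Mathias forcing have the Laver property: if $f\in\omega^\omega$ in the extension is bounded by a ground model function, there is a ground model $\Sigma$ with $|\Sigma(n)|\le2^n$ and $f(n)\in\Sigma(n)$ for all $n$.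
* (F3) (Pure decision) For a Mathias condition $(u,A)$ and a sentence $\varphi$ of the forcing language there is an infinite $B\subseteq A$ such that $(u,B)$ decides $\varphi$.
* (F4) $\mathfrak h=\aleph_2$ in $V_1$: the intersection of $\aleph_1$ dense open subsets of $([\omega]^\omega,\subseteq^*)$ is dense.

To see what (F3) says, let $\varphi$ be "$r(|u|)$ is even": let $B$ consist of the even elements of $A$ if there are infinitely many of them, and of the odd elements otherwise. The point of (F3) is that $u$ is not extended.

**Step 1: reduction to $2^\omega$.** Work in $V_1$ and suppose that some uncountable set of reals is smz. Subsets and translates of smz sets are smz, and an uncountable set has uncountably many points in some $[n,n+1)$; so there is an smz set $Y\subseteq[0,1)$ of size $\aleph_1$. Let $\beta(y)\in2^\omega$ be the binary expansion of $y\in[0,1)$ that is not eventually $1$. The map $\beta$ is injective, and $\beta(y){\restriction}d$ depends only on the half-open dyadic interval $[i2^{-d},(i+1)2^{-d})$ containing $y$. Let $X=\beta[Y]$, so $|X|=\aleph_1$. We claim: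
$$\text{for every } f:\omega\to\omega \text{ there are } \sigma_n\in2^{f(n)} \text{ such that every } x\in X \text{ satisfies } x{\restriction}f(n)=\sigma_n \text{ for some } n.\qquad(4)$$

Let $d_n=\max(f(2n),f(2n+1))$ and cover $Y$ by intervals $I_n$ of length $\le2^{-d_n}$ ($n\in\omega$). Points of two non-adjacent half-open dyadic intervals of length $2^{-d_n}$ have distance $>2^{-d_n}$: the smaller point is $<(i+1)2^{-d_n}$ and the larger is $\ge(i+2)2^{-d_n}$ for some $i$. Among three different dyadic intervals of this length, two are non-adjacent, so $I_n$ meets at most two of them. Hence there are $\tau_n,\tau'_n\in2^{d_n}$ with $\beta(y){\restriction}d_n\in\{\tau_n,\tau_n'\}$ for all $y\in Y\cap I_n$. Put $\sigma_{2n}=\tau_n{\restriction}f(2n)$ and $\sigma_{2n+1}=\tau_n'{\restriction}f(2n+1)$. If $y\in Y\cap I_n$, then $\beta(y)$ extends $\sigma_{2n}$ or $\sigma_{2n+1}$. This proves (4).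

Splitting $\omega$ into infinitely many infinite pieces and applying (4) on each piece, we can choose the $\sigma_n$ so that every $x\in X$ satisfies $x{\restriction}f(n)=\sigma_n$ for *infinitely many* $n$.

**Step 2: a name for few guesses.** Here the Laver property moves the guesses $\sigma_n$ down to the first Mathias extension after $X$ appears. By (F1), $X\in N:=V[G_\alpha]$ for some $\alpha<\omega_2$, and $X$ is uncountable in $N$. Let $r$ be the next Mathias real, so $V[G_{\alpha+1}]=N[r]$. Applying Step 1 to $f(n)=r(n)$, we get in $V_1$ sequences $\sigma_n\in2^{r(n)}$ such that every $x\in X$ satisfies $x{\restriction}r(n)=\sigma_n$ for infinitely many $n$. Coding elements of $2^{r(n)}$ by numbers below $2^{r(n)}$, we see that $n\mapsto\sigma_n$ is bounded by a function in $N[r]$. By (F1) and (F2), over $N[r]$, there is $\Sigma\in N[r]$ with $\Sigma(n)\subseteq2^{r(n)}$, $|\Sigma(n)|\le2^n$ and $\sigma_n\in\Sigma(n)$ for all $n$. Then in $N[r]$ every $x\in X$ satisfies $x{\restriction}r(n)\in\Sigma(n)$ for infinitely many $n$. So there is a name $\dot\Sigma$ in $N$ such that some condition $(u,A)$ forces over $N$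
$$\forall x\in X\ \exists^\infty n\ \ x{\restriction}r(n)\in\dot\Sigma(n)\qquad(5)$$
together with "$\emptyset\ne\dot\Sigma(n)\subseteq2^{r(n)}$ and $|\dot\Sigma(n)|\le2^n$ for all $n$". From now on we work in $N$, and we look for a condition below $(u,A)$ and an $x\in X$ contradicting (5).

**Step 3: deciding $\dot\Sigma(n)$ as soon as $r(n)$ is known.** Build $A=A_0\supseteq A_1\supseteq\cdots$ with $b_i=\min A_i$ and $A_{i+1}\subseteq A_i\setminus(b_i+1)$ infinite such that for every $t\subseteq\{b_0,\dots,b_i\}$ with $\max t=b_i$, the condition $(u\cup t,A_{i+1})$ decides $\dot\Sigma(|u\cup t|-1)$. This is possible: for such $t$, every condition $(u\cup t,C)\le(u,A)$ forces $r(|u\cup t|-1)=b_i$, so the set to be decided is a subset of the finite set $2^{b_i}$. For each of the finitely many $t$ and each $S\subseteq2^{b_i}$, apply (F3) to the sentence $\dot\Sigma(|u\cup t|-1)=S$, shrinking the second coordinate each time. For each $t$ one of these sentences must be decided positively.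

Let $B=\{b_i:i\in\omega\}$. If $t\subseteq B$ is nonempty and finite with $\max t=b_i$, then $B\setminus(b_i+1)\subseteq A_{i+1}$. So $(u\cup t,B\setminus(\max t+1))$ decides $\dot\Sigma(|u\cup t|-1)$; let $\Sigma_t$ be the value. It is a nonempty subset of $2^{\max t}$ with at most $2^{|u|+|t|-1}$ elements.

**Step 4: making the guesses converge.** For finite $t\subseteq B$ (possibly empty, with every $b>\max\emptyset$) and $b\in B$ with $b>\max t$, list $\Sigma_{t\cup\{b\}}$ as $\sigma^j_{t,b}$, $j<2^{|u|+|t|}$ (with repetitions), each extended by zeros to a point of $2^\omega$. The number of guesses in this list does not depend on $b$. For a fixed pair $(t,j)$, compactness of $2^\omega$ gives an infinite set of $b$ along which $\sigma^j_{t,b}$ converges, and we may choose it inside any given infinite set. Diagonalizing over the countably many pairs $(t,j)$, we get an infinite $B'\subseteq B$ such that for each finite $t\subseteq B'$ and each $j<2^{|u|+|t|}$, $\sigma^j_{t,b}$ converges to some $z^j_t$ as $b\to\infty$ in $B'$.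

**Step 5: a point that escapes.** The set of all $z^j_t$ is countable and $X$ is not; pick $x\in X$ outside it. For each finite $t\subseteq B'$ there is $b(t)$ such that
$$x{\restriction}b\notin\Sigma_{t\cup\{b\}}\quad\text{for all } b\in B' \text{ with } b\ge b(t),\ b>\max t.\qquad(6)$$
Otherwise for some $j$ and infinitely many $b\in B'$, $\sigma^j_{t,b}$ agrees with $x$ below $b$, whence $\sigma^j_{t,b}\to x$ along these $b$ and $x=z^j_t$. Choose recursively an infinite $B''\subseteq B'$ such that each $b\in B''$ is $\ge b(t)$ for all $t\subseteq B''\cap b$.

We claim that $(u,B'')$ forces $x{\restriction}r(n)\notin\dot\Sigma(n)$ for all $n\ge|u|$. Fix such an $n$ and let $(v,C)\le(u,B'')$ with $|v|>n$; such conditions are dense below $(u,B'')$. Let $t\cup\{b\}$, with $b>\max t$, consist of the first $n+1-|u|\ge1$ elements of $v\setminus u$. Then $(v,C)\le(u\cup t\cup\{b\},B\setminus(b+1))$, because the remaining elements of $v$ and all elements of $C$ are in $B''\subseteq B$ and above $b$. Since $|u\cup t\cup\{b\}|-1=n$, $(v,C)$ forces $r(n)=b$ and $\dot\Sigma(n)=\Sigma_{t\cup\{b\}}$. As $b\in B''$ and $t\subseteq B''\cap b$, we have $b\ge b(t)$,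 and (6) gives $x{\restriction}b\notin\Sigma_{t\cup\{b\}}$. This proves the claim.

But $(u,B'')\le(u,A)$, so the claim contradicts (5). Hence in $V_1$ every smz set is countable. $\square$

## Adding a selective ultrafilter without adding $\omega_1$-sequences: Theorem C

Theorem B is useful only in the presence of a selective ultrafilter. Rather than look for one in $V_1$, we force one, and (F4) guarantees that the forcing is too gentle to disturb the previous section. Force over $V_1$ with $([\omega]^\omega,\subseteq^*)$, let $s$ be the generic filter, and let $V_2=V_1[s]$.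

**Step 1: no new $\omega_1$-sequences.** If $\tau$ names a function from $\omega_1$ to $V_1$, the sets of conditions deciding $\tau(\alpha)$, $\alpha<\omega_1$, are dense open. By (F4) there are densely many conditions deciding all of $\tau$. So $V_2$ has no new $\omega_1$-sequences of elements of $V_1$. In particular it has no new reals, and $\omega_1$ is preserved.

**Step 2: $s$ is a selective ultrafilter in $V_2$.** As a filter in the forcing, $s$ is upward closed under $\subseteq^*$; so it contains all cofinite sets. If $a,b\in s$, some $c\in s$ satisfies $c\subseteq^*a\cap b$, so $a\cap b\in s$. Its members are infinite. Let $b\subseteq\omega$ be in $V_2$; then $b\in V_1$ by Step 1. The set of $a$ with $a\subseteq b$ or $a\subseteq\omega\setminus b$ is dense, so $b\in s$ or $\omega\setminus b\in s$. Let $\kappa:\omega\to\omega$ be in $V_2$; again $\kappa\in V_1$. Every infinite set has an infinite subset on which $\kappa$ is constant or injective, so the set of such $a$ is dense, and $s$ contains one.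

**Step 3: in $V_2$ every smz set is countable.** Let $X\in V_2$ be an uncountable set of reals. It has a subset $X'$ of size $\aleph_1$. An enumeration of $X'$ in type $\omega_1$ is an $\omega_1$-sequence of reals, and all reals are in $V_1$; so the enumeration and $X'$ belong to $V_1$, and $X'$ is uncountable there. By the previous section some $\langle\varepsilon_n\rangle\in V_1$ witnesses that $X'$ is not smz in $V_1$. If $X'$ were smz in $V_2$, it would be covered by intervals $I_n\in V_2$ of length $\le\varepsilon_n/2$, hence by intervals $J_n\supseteq I_n$ with rational endpoints and length $\le\varepsilon_n$. The sequence $\langle J_n\rangle$ is coded by a real, so it belongs to $V_1$, and it covers $X'$ there. This is a contradiction. So $X'$, and hence $X$, is not smz in $V_2$.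

**Step 4: end of the proof of Theorem C.** In $V_2$, let $X$ satisfy $\delta_p$ for each ultrafilter $p$. Then $X$ satisfies $\delta_s$, so $X$ is smz by Theorem B, hence countable by Step 3. By Proposition 1, $X$ satisfies $\gamma_p$ for each $p$. If ZFC is consistent, so is ZFC + CH, and so the theory of $V_2$ is consistent too. Theorem C is proved. $\square$

**Step 5: the Main Theorem.** Under $\mathfrak p=\mathfrak c$, in particular under CH or MA, the set $X$ of Theorem A satisfies $\delta_q$ for every $q$ by (A1) and fails $\gamma_p$ for some $p$ by (A2), so (1) fails for it. In the model $V_2$ of Theorem C, (1) holds for every set of reals. Hence the statement "(1) holds for every set $X$ of reals" is independent of ZFC. $\square$
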